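
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Darboux injections into spheres and manifolds}


\begin{abstract}
A map between topological spaces is Darboux if it sends connected sets to connected sets. We prove that every Darboux injection of $S^n$ into itself, $n\ge 1$, is a homeomorphism onto $S^n$. For $n=4$ this answers a question of Iryna Banakh and Taras Banakh in the affirmative. The same method shows that a Darboux injection from a closed $n$-manifold to a Hausdorff $n$-manifold without boundary is continuous, and that a compact metrizable space with nonzero \v{C}ech cohomology in degree $k\ge1$ has no Darboux injections into $S^k$ except homeomorphisms onto $S^k$. The proof is an induction on dimension, carried by compact spaces with nonzero \v{C}ech cohomology. A discontinuous Darboux injection of a one-dimensional continuum into $S^k$, $k\ge2$, shows that for these $k$ the cohomological hypothesis cannot be dropped.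
\end{abstract}

\section{The question and the results}

A map $f:X\to Y$ between topological spaces is called \emph{Darboux} if for every connected subspace $C\subset X$ the image $f(C)$ is connected. Continuous maps are Darboux. The converse fails, even for maps of a circle to itself.

\begin{example}\label{ex:circle}
Each point of $S^1$ is $e^{2\pi i t}$ for exactly one $t\in(0,1]$. Put $f(e^{2\pi i t})=e^{2\pi i/t}$. Then $f$ has no limit as $t\to 0^+$, so it is discontinuous at the point $1$. It is nevertheless Darboux. Let $C\subset S^1$ be connected. If, for some $\varepsilon>0$, $C$ contains all points with $t\in(0,\varepsilon)$, then $f(C)=S^1$. Otherwise $C$ misses points with arbitrarily small $t$. Being connected, $C$ then lies in an arc $\{e^{2\pi it}:s<t\le1\}$ with $s>0$. The restriction of $f$ to this arc is continuous, so $f(C)$ is connected.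
\end{example}

The map in this example takes every value infinitely often, and it is natural to ask what happens for \emph{injective} Darboux maps. Call a bijection of a space onto itself a \emph{self-bijection}. It is known that every Darboux self-bijection of $S^n$ with $n\le 3$ is a homeomorphism. The following question was posed in \cite{BB}.

\medskip
\noindent\textbf{Question.} \emph{Is every Darboux self-bijection of the $4$-dimensional sphere a homeomorphism?}
\medskip

The question can be read as one about inverses. Say that $X$ is \emph{semilocally-connected} if each point has a base of neighborhoods whose complements have only finitely many connected components. By a theorem of Tanaka, Pervine and Levine, a bijection $f$ between semilocally-connected Hausdorff spaces is a homeomorphism if and only if both $f$ and $f^{-1}$ are Darboux. Spheres of positive dimension are semilocally-connected, since the complement of a small round ball is connected. So the question is whether, on $S^4$, the Darboux property passes from a bijection to its inverse. What a Darboux map gives for free about preimages is the contrapositive of its definition: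
\begin{equation}\label{eq:contra}
\text{if } f(E) \text{ is disconnected, then } E \text{ is disconnected.}
\end{equation}
Thus separations in the target pull back to separations in the source, and nothing is said about their shape. We show that on a space with cohomology in the right degree this is enough. Neither of the two results just quoted is used below.

\begin{theorem}\label{thm:sphere}
Let $n\ge1$. Every Darboux injection $f:S^n\to S^n$ is a homeomorphism onto $S^n$. In particular, every Darboux self-bijection of $S^4$ is a homeomorphism.
\end{theorem}

\begin{theorem}\label{thm:manifold}
Let $n\ge1$, let $X$ be a closed $n$-manifold and let $Y$ be a Hausdorff $n$-manifold without boundary. Every Darboux injection $f:X\to Y$ is continuous. It is a homeomorphism of $X$ onto a union of (compact) connected components of $Y$.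
\end{theorem}

\begin{theorem}\label{thm:compact}
Let $k\ge1$, let $G$ be an abelian group, and let $K$ be a compact metrizable space with $\check H^k(K;G)\ne0$. Then every Darboux injection $f:K\to S^k$ is a homeomorphism of $K$ onto $S^k$. Hence such a $K$ admits a Darboux injection into $S^k$ if and only if $K$ is homeomorphic to $S^k$.
\end{theorem}

The cohomological hypothesis cannot be dropped from Theorem~\ref{thm:compact} for any $k\ge2$, even when $K$ is a one-dimensional continuum; see Section~\ref{sec:sharp}.

Section~\ref{sec:circle} proves the circle case by hand and explains what is needed in dimension two. Sections~\ref{sec:tight}--\ref{sec:spheres} contain the general argument and the proof of Theorem~\ref{thm:sphere}, and Section~\ref{sec:manifolds} treats manifolds. Theorem~\ref{thm:compact}, where local connectedness is not available, needs an additional induction, given in Section~\ref{sec:compact}.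

We use throughout that the restriction of a Darboux map to a subspace is Darboux, also as a map to any subspace of the target containing the image. For a map $f$ and a subset $E$ of the target, $f^{-1}(E)$ denotes the preimage. A \emph{$k$-sphere} is a space homeomorphic to $S^k$, so a $0$-sphere is a discrete space with two points.

\section{The circle by hand, and what the 2-sphere requires}\label{sec:circle}

Let $f:S^1\to S^1$ be a Darboux injection.

\emph{$f$ is onto.} Choose $p\neq q$ in $f(S^1)$, and let $z\in S^1\setminus\{p,q\}$. Choose $z'$ in the open arc of $S^1\setminus\{p,q\}$ that does not contain $z$. Then $\{z,z'\}$ separates $p$ from $q$. Put $T=f^{-1}(\{z,z'\})$. The set $f(S^1\setminus T)=f(S^1)\setminus\{z,z'\}$ contains $p$ and $q$ and is therefore disconnected, so $S^1\setminus T$ is disconnected by \eqref{eq:contra}. Removing fewer than two points does not disconnect the circle, so $T$ has at least two points. By injectivity both $z$ and $z'$ are values of $f$.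

\emph{$f$ is continuous.} Let $J$ be an open arc with endpoints $a\ne b$, and let $u,v$ be the points with $f(u)=a$, $f(v)=b$. The set $S^1\setminus\{u,v\}$ consists of two open arcs. The image of each is a connected subset of $S^1\setminus\{a,b\}$, so it lies in $J$ or in the other open arc of $S^1\setminus\{a,b\}$. Hence $f^{-1}(J)$ is a union of some of the two open arcs of $S^1\setminus\{u,v\}$, and is open.

\medskip
Now let $f:S^2\to S^2$ be a Darboux injection. To show that a point $z$ is a value, choose distinct values $p,q\ne z$ and a circle $S$ through $z$ that separates $p$ from $q$. By \eqref{eq:contra}, $T=f^{-1}(S)$ separates the domain. We would like to continue with the restriction $f|_T:T\to S$, one dimension lower. There are two obstacles.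

First, $T$ is only some subset of $S^2$. But every set that disconnects a metric space contains a \emph{closed} set that disconnects it, namely the set of points at equal distance from the two pieces (Lemma~\ref{lem:separator}). So $T$ contains a compact separator $K'$.

Second, $K'$ need not be a circle, so the result for the circle does not apply to $f|_{K'}:K'\to S$. The trace of the sphere that survives in $K'$ is cohomological. Write $S^2=P\cup Q$ with $P,Q$ proper closed subsets and $P\cap Q=K'$, and consider the Mayer--Vietoris sequence
\[
H^1(K')\to H^2(S^2)\to H^2(P)\oplus H^2(Q).
\]
A proper closed subset of $S^2$ lies in a closed disk, so every class in $H^2(S^2)$ restricts to zero on $P$ and on $Q$. By exactness a nonzero class in $H^2(S^2)$ comes from $H^1(K')$, and hence $H^1(K')\neq0$. This suggests running the induction not over spheres but over all compact metrizable $K$ with $H^k(K)\ne0$ that are mapped into a $k$-sphere. To repeat the step we need a space all of whose \emph{proper} closed subsets kill a given class, and such a space is found inside $K$ by passing to a minimal closed set on which the class survives. Compact separators and minimal closed sets can be locally wild, which is why we use \v{C}ech cohomology; its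 continuity property provides the minimal sets.

\section{Tight spaces}\label{sec:tight}

Fix an abelian group $G\neq0$. We write $H^*(K)$ for the \v{C}ech cohomology $\check H^*(K;G)$ of a compact metrizable space $K$; it agrees with Alexander--Spanier cohomology. The following standard facts are used; see \cite{ES} and \cite[Ch.~6]{Spanier}.
\begin{itemize}
\item $H^*$ is homotopy invariant, and on spheres and balls it is the usual cohomology. The group $H^0(K)$ is the group of locally constant functions $K\to G$. Moreover $H^*(\emptyset)=0$, and $H^k(\mathrm{pt})=0$ for $k\ge1$.
\item \emph{Mayer--Vietoris.} If $K=P\cup Q$ with $P,Q$ closed and $k\ge1$, there is an exact sequence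
\[
H^{k-1}(P)\oplus H^{k-1}(Q)\to H^{k-1}(P\cap Q)\xrightarrow{\ \delta\ }H^k(K)\to H^k(P)\oplus H^k(Q),
\]
where the first map is the difference of the restrictions and the last map is given by the restrictions.
\item \emph{Continuity.} If a nonempty family of closed subsets of $K$ is linearly ordered by inclusion and has intersection $K_\infty$, then a class that restricts to $0$ on $K_\infty$ restricts to $0$ on some member of the family.
\end{itemize}

\begin{definition}
Let $K$ be a compact metrizable space.
\begin{enumerate}
\item For $k\ge1$, $K$ is \emph{$k$-essential} if $H^k(K)\ne0$. It is \emph{$0$-essential} if it is disconnected.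
\item Let $k\ge1$ and $\alpha\in H^k(K)$. Then $K$ is \emph{$\alpha$-tight} if $\alpha\neq0$ and $\alpha|_F=0$ for every proper closed subset $F\subset K$.
\end{enumerate}
\end{definition}

For $k=0$ the unreduced group $H^0(K)$ is nonzero for every nonempty $K$; disconnectedness, which means that there is a nonconstant locally constant function, is the meaningful analogue.

Let $k\ge1$ and $0\neq\alpha\in H^k(K)$. By continuity, the intersection of a nonempty chain of closed sets on which $\alpha$ restricts to a nonzero class is again such a set. Zorn's lemma therefore gives a minimal closed $M\subset K$ with $\alpha|_M\neq0$. We say that $M$ \emph{minimally carries} $\alpha$. By minimality, $M$ is $\alpha|_M$-tight.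

The next lemma is the step down in dimension: a separator of a tight space contains a compact separator that is essential one degree lower.

\begin{lemma}\label{lem:separator}
Let $k\ge1$ and let $K$ be $\alpha$-tight, $\alpha\in H^k(K)$. Then $K$ is connected and has at least two points. If $T\subset K$ is any subset such that $K\setminus T$ is disconnected, then there are disjoint nonempty open sets $U,V\subset K$ such that the compact set $K'=K\setminus(U\cup V)$ lies in $T$ and is $(k-1)$-essential. Moreover, if $P=K\setminus V$ and $Q=K\setminus U$, there is $\beta\in H^{k-1}(K')$ with $\delta\beta=\alpha$ in the Mayer--Vietoris sequence of $K=P\cup Q$.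
\end{lemma}

\begin{proof}
Since $H^k(\emptyset)=H^k(\mathrm{pt})=0$ and $\alpha\ne0$, the space $K$ has at least two points. Suppose $K=P_1\sqcup P_2$ with $P_1,P_2$ nonempty and clopen. As $P_1\cap P_2=\emptyset$, Mayer--Vietoris shows that $H^k(K)\to H^k(P_1)\oplus H^k(P_2)$ is injective. By tightness $\alpha|_{P_1}=0$ and $\alpha|_{P_2}=0$, so $\alpha=0$, a contradiction. Hence $K$ is connected.

Now write $K\setminus T=A\sqcup B$ with $A,B$ nonempty and closed in $K\setminus T$. Then no point of $A$ lies in $\overline B$ and no point of $B$ lies in $\overline A$. Let $d$ be a metric on $K$ and put
\[
U=\{x: d(x,A)<d(x,B)\},\qquad V=\{x: d(x,B)<d(x,A)\}.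
\]
These sets are open and disjoint. If $x\in A$, then $d(x,A)=0<d(x,B)$, because $x\notin\overline B$; so $A\subset U$, and in the same way $B\subset V$. Hence $U$ and $V$ are nonempty, and $K'=K\setminus(U\cup V)$ is a compact subset of $T$.

The sets $P=K\setminus V$ and $Q=K\setminus U$ are closed and proper, $P\cup Q=K$ because $U\cap V=\emptyset$, and $P\cap Q=K'$. By tightness $\alpha|_P=0$ and $\alpha|_Q=0$, so exactness gives $\beta\in H^{k-1}(K')$ with $\delta\beta=\alpha$. In particular $\beta\neq0$. If $k\ge2$, this says that $K'$ is $(k-1)$-essential. If $k=1$, then $\beta$ is a locally constant function on $K'$. It is not constant, since a constant function extends to $P$ and thus lies in the kernel of $\delta$. Hence $K'$ is disconnected, that is, $0$-essential.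
\end{proof}

\section{Surjectivity}\label{sec:onto}

\begin{lemma}\label{lem:onto}
Let $k\ge0$, let $K$ be a $k$-essential compact metrizable space, and let $\Sigma$ be a $k$-sphere. Then every Darboux injection $f:K\to\Sigma$ is onto.
\end{lemma}

\begin{proof}
We use induction on $k$. If $k=0$, then $K$ is disconnected, so it has at least two points, and the injection $f$ is onto the two-point set $\Sigma$.

Let $k\ge1$; we may take $\Sigma=S^k$. Choose $0\neq\alpha\in H^k(K)$. It suffices to prove surjectivity of the restriction of $f$ to a closed set minimally carrying $\alpha$, so we may assume that $K$ is $\alpha$-tight. Then $K$ has at least two points, and by injectivity there are $p\ne q$ in $f(K)$.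

Let $z\in S^k\setminus\{p,q\}$. Identify $S^k\setminus\{z\}$ with $\mathbb R^k$ by stereographic projection. Choose an affine hyperplane of $\mathbb R^k$ (a point if $k=1$) that strictly separates $p$ from $q$, and let $S$ be its union with $\{z\}$. Then $S$ is a $(k-1)$-sphere containing $z$, and $S^k\setminus S$ is the union of two disjoint open sets, one containing $p$ and the other containing $q$.

Put $T=f^{-1}(S)$. The set $f(K\setminus T)=f(K)\setminus S$ contains $p$ and $q$, so it is disconnected. By \eqref{eq:contra}, $K\setminus T$ is disconnected. Lemma~\ref{lem:separator} gives a $(k-1)$-essential compact set $K'\subset T$. The restriction $f|_{K'}:K'\to S$ is a Darboux injection, so $f(K')=S$ by the inductive hypothesis. Hence $z\in S\subset f(K)$. As $z$ was arbitrary, $f(K)=S^k$.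
\end{proof}

\section{Preimages of codimension-one spheres}\label{sec:spheres}

Surjectivity has a strong consequence. In the notation of the last proof, $K'$ is a closed subset of $T=f^{-1}(S)$ that already maps \emph{onto} $S$. Since $f$ is injective, $K'$ is all of $T$. So the preimage of a separating sphere, about which nothing was known, turns out to be closed. We record this for a general target.

\begin{proposition}\label{prop:preimage}
Let $k\ge1$, let $K$ be $\alpha$-tight with $\alpha\in H^k(K)$, and let $f:K\to Y$ be a Darboux injection into a topological space $Y$. Let $S\subset Y$ be a $(k-1)$-sphere such that $Y\setminus S=W_1\sqcup W_2$, where $W_1,W_2$ are open in $Y$ and both meet $f(K)$. Then $S\subset f(K)$, and $T=f^{-1}(S)$ is closed in $K$ and $(k-1)$-essential. If in addition $K$ is locally connected, then $f^{-1}(W_1)$ and $f^{-1}(W_2)$ are open in $K$.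
\end{proposition}

\begin{proof}
The set $f(K\setminus T)=f(K)\setminus S$ meets both $W_1$ and $W_2$, so it is disconnected, and by \eqref{eq:contra} so is $K\setminus T$. Lemma~\ref{lem:separator} gives a compact $(k-1)$-essential set $K'\subset T$. Lemma~\ref{lem:onto}, applied to $f|_{K'}:K'\to S$, gives $f(K')=S$. Hence $S\subset f(K)$. By injectivity $T=K'$, so $T$ is compact and $(k-1)$-essential.

Let $K$ be locally connected. The components of the open set $K\setminus T$ are then open. The image of each component is a connected subset of $W_1\sqcup W_2$, so it lies in $W_1$ or in $W_2$. Thus each $f^{-1}(W_j)$ is a union of open components of $K\setminus T$, hence open.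
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sphere}]
Take $G=\mathbb Z/2$ and let $0\ne\alpha\in H^n(S^n)$. A proper closed subset $F\subset S^n$ misses a small open round ball, so it lies in the complementary closed $n$-ball $D$. As $D$ is contractible and $n\ge1$, $H^n(D)=0$, so $\alpha|_D=0$ and $\alpha|_F=0$. Thus $S^n$ is $\alpha$-tight. It is also locally connected.

Let $f:S^n\to S^n$ be a Darboux injection. By Lemma~\ref{lem:onto}, $f$ is onto. Let $B\subset S^n$ be an open round ball whose boundary $S$ is a round $(n-1)$-sphere and whose exterior $S^n\setminus(B\cup S)$ is nonempty. Both $B$ and the exterior meet $f(S^n)=S^n$. Proposition~\ref{prop:preimage}, with $W_1=B$ and $W_2=S^n\setminus(B\cup S)$, shows that $f^{-1}(B)$ is open. Such balls form a base of $S^n$, so $f$ is continuous. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. The case $n=4$ answers the Question.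
\end{proof}

Apart from this last step, injectivity was used in Lemma~\ref{lem:onto}, for $k=0$ and to obtain two distinct values $p,q$, and in Proposition~\ref{prop:preimage}, to obtain $T=K'$. Example~\ref{ex:circle} shows that it cannot be dropped on $S^1$, even for surjective maps.

\section{Closed manifolds}\label{sec:manifolds}

For manifolds the same argument is carried out in charts of $Y$. Surjectivity of $f$ is not available in advance; instead, the inclusion $S\subset f(K)$ in Proposition~\ref{prop:preimage} shows that the image is open. As usual, a closed $n$-manifold is a compact metrizable $n$-manifold without boundary.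

\begin{proof}[Proof of Theorem~\ref{thm:manifold}]
A closed $n$-manifold is the disjoint union of finitely many clopen connected components, each of which is a closed $n$-manifold. We shall show that if $X$ is connected and nonempty, then $f$ is continuous and $f(X)$ is a connected component of $Y$. In general this applies to the restriction of $f$ to each component of $X$. Hence $f$ is continuous on $X$ and $f(X)$ is a union of components of $Y$. A continuous injection of the compact space $X$ into the Hausdorff space $Y$ is an embedding, and the theorem follows for $X$. So let $X$ be connected and nonempty.

\emph{$X$ is tight.} Take $G=\mathbb Z/2$. For closed $F\subset X$, duality \cite[Theorem~6.2.17]{Spanier} gives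
\[
H^n(F)\cong H_0(X,X\setminus F;\mathbb Z/2).
\]
For $F=X$ the right side is $\mathbb Z/2$. For $F\neq X$ it is $0$, because $X$ is path-connected and $X\setminus F\neq\emptyset$. So $X$ is $\alpha$-tight for the nonzero class $\alpha\in H^n(X)$. Being a manifold, $X$ is locally connected.

\emph{Small spheres around a value.} Let $x\in X$ and $y=f(x)$. Since $X$ has at least two points and $f$ is injective, we can choose $y'\in f(X)\setminus\{y\}$. Let $\varphi:\mathbb R^n\to Y$ be an open embedding with $\varphi(0)=y$, and let $B_r$, $\bar B_r$ be the open and closed balls of radius $r$ about $0$. There is $r_0>0$ such that $y'\notin\varphi(\bar B_r)$ for all $r\in(0,r_0)$: if $y'=\varphi(v)$, take $r_0=|v|$, and otherwise any $r_0$ will do. For such $r$ put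
\[
S_r=\varphi(\partial B_r),\qquad W_1=\varphi(B_r),\qquad W_2=Y\setminus\varphi(\bar B_r).
\]
The set $W_1$ is open because $\varphi$ is an open embedding. The set $W_2$ is open because $\varphi(\bar B_r)$ is compact and $Y$ is Hausdorff. These two sets are disjoint, their union is $Y\setminus S_r$, and they contain the points $y$ and $y'$ of $f(X)$ respectively. Proposition~\ref{prop:preimage}, with $k=n$, shows that $f^{-1}(\varphi(B_r))$ is open and that $S_r\subset f(X)$.

\emph{Conclusion.} The sets $\varphi(B_r)$, $0<r<r_0$, form a base of neighborhoods of $y$, so $f$ is continuous at $x$. Moreover $f(X)$ contains $y$ and all $S_r$ with $0<r<r_0$, hence it contains the neighborhood $\varphi(B_{r_0})$ of $y$. As $x$ was arbitrary, $f$ is continuous and $f(X)$ is open in $Y$. Since $X$ is compact and $Y$ is Hausdorff, $f(X)$ is compact and closed. Being nonempty, connected, open and closed, $f(X)$ is a connected component of $Y$.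
\end{proof}

\begin{remark}
In the connected case the proof uses about $X$ only that it is compact, metrizable, locally connected and $\alpha$-tight for some $\alpha\in H^n(X;G)$; connectedness then follows from Lemma~\ref{lem:separator}.
\end{remark}

\begin{remark}
In the statement about the image, the assumption that $Y$ is Hausdorff is needed. Let $Y$ be the circle with one point doubled, to $o$ and $o'$. The homeomorphism of $S^1$ onto $Y\setminus\{o'\}$ is a Darboux injection into the connected space $Y$, and its image is not a component of $Y$. Here $\varphi(\bar B_r)$, for a small ball around $o$, is not closed, since $o'$ lies in its closure.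
\end{remark}

\section{Compact spaces with nonzero cohomology}\label{sec:compact}

Let now $K$ be an arbitrary compact metrizable space with $H^k(K)\neq0$, $k\ge1$. Lemma~\ref{lem:onto} and the first part of Proposition~\ref{prop:preimage} will still apply. The second part does not, since the components of $K\setminus T$ need not be open without local connectedness. So we know that preimages of separating spheres are closed, but not that preimages of balls are open.

We get around this by one more induction on $k$. For $k\ge2$ the preimage $T$ of a $(k-1)$-sphere $S$ satisfies the hypothesis of Theorem~\ref{thm:compact} one dimension lower, so $f|_T:T\to S$ is a homeomorphism by induction. If $f$ is discontinuous at $x$, it is then enough to find a sphere $S$ that passes through $f(x)$ and through infinitely many values witnessing the discontinuity. A $0$-sphere has no room for infinitely many points, so the case $k=1$ needs a separate argument. There it is the class $\beta$ of Lemma~\ref{lem:separator} that replaces local connectedness.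

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
Since $H^k(K)\ne0$, the group $G$ is nonzero. Let $f:K\to S^k$ be a Darboux injection. By Lemma~\ref{lem:onto}, $f$ is onto. Choose $0\ne\alpha\in H^k(K)$ and a closed set $M\subset K$ minimally carrying $\alpha$. Then $H^k(M)\ne0$, so Lemma~\ref{lem:onto} gives $f(M)=S^k$, and injectivity gives $M=K$. Hence $K$ is $\alpha$-tight. It suffices to show that $f$ is continuous, because a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. We prove continuity by induction on $k$.

\medskip
\noindent\textbf{The case $k=1$.} Let $a\neq b$ in $S^1$, and let $u,v\in K$ be the points with $f(u)=a$, $f(v)=b$. The set $f(K\setminus\{u,v\})=S^1\setminus\{a,b\}$ is disconnected, so $K\setminus\{u,v\}$ is disconnected. Apply Lemma~\ref{lem:separator} with $T=\{u,v\}$ to obtain $U,V,K',P,Q,\beta$. The set $K'\subset\{u,v\}$ is disconnected, so $K'=\{u,v\}$. Therefore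
\[
K\setminus\{u,v\}=U\sqcup V,\qquad P=U\cup\{u,v\},\qquad Q=V\cup\{u,v\}.
\]

\emph{$P$ is connected.} Suppose $P=P_1\sqcup P_2$ with $P_1,P_2$ nonempty and clopen in $P$.
\begin{itemize}
\item If one of them, say $P_1$, contains both $u$ and $v$, then $P_2\subset U$. The set $P_2$ is closed in $P$, hence closed in $K$. It is open in $P$ and contained in $U$, so it is open in $U$, hence open in $K$. Thus $P_2$ is a nonempty proper clopen subset of $K$, contrary to the connectedness of $K$ (Lemma~\ref{lem:separator}).
\item If $P_1$ contains one of $u,v$ and $P_2$ contains the other, then every function on $\{u,v\}$ extends to a locally constant function on $P$. In particular $\beta$ lies in the image of $H^0(P)$, so $\alpha=\delta\beta=0$, a contradiction.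
\end{itemize}
The argument with $V$ and $Q$ in place of $U$ and $P$ shows that $Q$ is connected.

\emph{The arcs.} The sets $f(P)$ and $f(Q)$ are connected subsets of $S^1$ that contain $a$ and $b$. A connected set containing $a$ and $b$ cannot miss a point in each of the two open arcs of $S^1\setminus\{a,b\}$, since two such points separate $a$ from $b$. So each of $f(P)$ and $f(Q)$ contains one of the two closed arcs with endpoints $a,b$. Since $f(P)\cap f(Q)=\{a,b\}$, these are different arcs, and neither set contains any point beyond its arc. So $f(U)$ and $f(V)$ are exactly the two open arcs of $S^1\setminus\{a,b\}$, and the preimages of these arcs are the open sets $U$ and $V$. As $a$ and $b$ were arbitrary, preimages of open arcs with distinct endpoints are open. These arcs form a base of $S^1$, so $f$ is continuous.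

\medskip
\noindent\textbf{The case $k\ge2$.} Assume the theorem for $k-1$, and suppose $f$ is discontinuous at $x\in K$. Put $p=f(x)$. As $S^k$ is compact, there are $x_i\to x$ in $K$ such that $y_i=f(x_i)$ converges to some $y\neq p$. Discarding finitely many terms, we may assume $y_i\neq p$ for all $i$; then $x_i\neq x$. Since $x_i\to x$, each point of $K$ equals $x_i$ for only finitely many $i$, so after passing to a subsequence the $x_i$ are distinct. By injectivity the $y_i$ are distinct, and after discarding at most one term $y_i\ne y$ for all $i$.

\emph{A $(k-1)$-sphere through $p$ and infinitely many $y_i$.} Identify $S^k\setminus\{p\}$ with $\mathbb R^k$ so that $y=0$. Then $y_i\to0$ and $y_i\ne0$. We look for the sphere as the graph of a continuous function over a hyperplane, with $p$ added as the point at infinity. The hyperplane should contain a limit direction of the $y_i$. Pass to a subsequence with $y_i/|y_i|\to\theta$, a unit vector. Since $k\ge2$, there is a unit vector $e\perp\theta$. Let $\pi$ be the orthogonal projection of $\mathbb R^k$ onto $e^\perp$. Then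
\[
\frac{|\pi y_i|}{|y_i|}\longrightarrow|\pi\theta|=|\theta|=1,
\]
so after passing to a subsequence we have $\pi y_i\neq0$ for all $i$, with $|\pi y_i|$ strictly decreasing to $0$. In particular the points $\pi y_i$ are distinct. On the compact set $\{0\}\cup\{\pi y_i\}_i\subset e^\perp$ define $h(0)=0$ and $h(\pi y_i)=\langle y_i,e\rangle$. The points $\pi y_i$ are isolated in this set and $|h(\pi y_i)|\le|y_i|\to0$, so $h$ is continuous. By Tietze's theorem $h$ extends to a continuous function $h:e^\perp\to\mathbb R$. The map
\[
w+te\ \longmapsto\ w+(t+h(w))e\qquad(w\in e^\perp,\ t\in\mathbb R)
\]
is a homeomorphism of $\mathbb R^k$, with inverse $w+te\mapsto w+(t-h(w))e$. It extends to a homeomorphism of $S^k$ that fixes $p$. Let $S$ be the image of the $(k-1)$-sphere $e^\perp\cup\{p\}$. Then $S$ is a $(k-1)$-sphere that contains $p$ and every $y_i=\pi y_i+h(\pi y_i)e$. Its complement $S^k\setminus S$ is the union of two disjoint nonempty open sets, the images of the half-spaces $t>0$ and $t<0$.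

\emph{Contradiction.} Since $f(K)=S^k$ meets both sides of $S$, Proposition~\ref{prop:preimage} shows that $T=f^{-1}(S)$ is compact and $(k-1)$-essential. As $k-1\ge1$, this means $H^{k-1}(T)\neq0$. By the inductive hypothesis the Darboux injection $f|_T:T\to S$ is a homeomorphism. But $x\in T$, all $x_i\in T$, and $x_i\to x$, so $y_i=f(x_i)\to f(x)=p$. This contradicts $y_i\to y\neq p$. Hence $f$ is continuous.

\medskip
For the last assertion of the theorem, a homeomorphism $K\to S^k$ is a Darboux injection, and the converse has just been proved.
\end{proof}

\section{The cohomological hypothesis cannot be dropped}\label{sec:sharp}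

The example is the closed topologist's sine curve, with its limit segment turned upside down.

\begin{proposition}
For every $k\ge2$ there exist a one-dimensional continuum $K$, which has $\check H^k(K;G)=0$ for every abelian group $G$, and a discontinuous Darboux injection $f:K\to S^k$.
\end{proposition}

\begin{proof}
Let
\[
\Gamma=\{(t,\sin\tfrac1t):0<t\le1\},\qquad I=\{0\}\times[-1,1],\qquad K=\Gamma\cup I\subset\mathbb R^2\subset S^k .
\]
The set $K$ is compact, and it is connected because $\Gamma$ is connected and $K=\overline\Gamma$. It is a countable union of arcs and so has dimension $1$; hence $\check H^k(K;G)=0$ for $k\ge2$. Define $f:K\to K\subset S^k$ as the identity on $\Gamma$ and by $f(0,s)=(0,-s)$ on $I$. This is an injection.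

\emph{$f$ is Darboux.} Let $C\subset K$ be connected. If $C\subset\Gamma$ or $C\subset I$, then $f|_C$ is continuous and $f(C)$ is connected. Otherwise $C$ contains a point of $I$ and a point of $\Gamma$. If $C$ contains the point of $\Gamma$ with abscissa $t_0$, then for every $t\in(0,t_0)$ it contains $(t,\sin\frac1t)$, since otherwise the line $\{t\}\times\mathbb R$ would disconnect $C$. Hence $C\cap\Gamma$ is the part of $\Gamma$ over an interval $(0,s)$ or $(0,s]$ with $s>0$. It is connected, and its closure contains $I$. Since $f$ is the identity on $\Gamma$ and maps $I$ to $I$,
\[
C\cap\Gamma\ \subset\ f(C)\ \subset\ \overline{C\cap\Gamma}.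
\]
A set lying between a connected set and its closure is connected, so $f(C)$ is connected.

\emph{$f$ is discontinuous.} Choose $t_i\to0$, $t_i>0$, with $\sin\frac1{t_i}=1$. Then $(t_i,1)\to(0,1)$, but $f(t_i,1)=(t_i,1)\to(0,1)\ne(0,-1)=f(0,1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Iryna Banakh and Taras Banakh,
\emph{The continuity of Darboux injections between manifolds},
arXiv:1809.00401 (2018).

\bibitem{ES}
Eilenberg and Steenrod,
\emph{Foundations of Algebraic Topology}.

\bibitem{Spanier}
Spanier,
\emph{Algebraic Topology}.

\end{thebibliography}

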